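# A theory whose comb tree property needs two variables

## Reading a label where two branches part

Picture a tree $T$ in which any two nodes $a,b$ have a meet $a\wedge b$, the highest node below both. Next to the tree there is a set $V$ of labels and a set $F$ of readers: a reader $f\in F$ sees at each node $t\in T$ a label $e(f,t)\in V$. Now take a pair $(f,\eta)$ of a reader and a node, and question it with a pair $(t,v)$ of a node and a label. Climb the tree towards $t$ and towards $\eta$ at once, stop at the node $\eta\wedge t$ where the two routes part, require this to be strictly below $t$, and ask whether $f$ sees $v$ there. As a formula: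
$$\varphi(x_0,x_1;y_0,y_1):\quad F(x_0)\wedge T(x_1)\wedge T(y_0)\wedge V(y_1)\wedge (x_1\wedge y_0\ne y_0)\wedge e(x_0,\,x_1\wedge y_0)=y_1. \tag{1}$$

Two facts about (1) drive these notes. If $t<t'$ and $\eta$ parts from both strictly below, then it parts from both at the same node, so two questions $(t,v),(t',v')$ with $v\neq v'$ cannot both be answered yes. If instead the questions sit at the teeth of a comb and $\eta$ climbs the spine, then $\eta$ parts from the teeth at different nodes, and a suitable $f$ answers yes everywhere.

So (1) is inconsistent along branches and consistent along combs, and it uses two variables: a node to choose where to read, and a reader to choose what is read. The construction serves to show that these two jobs cannot always be done by one variable. We shall build the theory $T^*$ in which tree, readers and labels are as generic as possible, and prove that no formula in one variable behaves in this way there.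

## Right-combs, CTP, and the number of variables

Throughout, $\sigma\trianglelefteq\tau$ means that $\sigma$ is an initial segment of $\tau$, $\sigma\triangleleft\tau$ that it is a proper one, $\sigma\frown i$ is concatenation, $|\sigma|$ is length, and $\sigma\wedge\tau$ is the longest common initial segment. The order $<_{lex}$ on $\omega^{<\omega}$ is lexicographic, with proper initial segments first.

**Definition (right-comb).** A finite set $X\subseteq 2^{<\omega}$ is a right-comb if it can be enumerated as $\nu_0,\dots,\nu_m$ so that for each $i<m$ there is $\rho_i\in2^{<\omega}$ with $\rho_i\frown0\trianglelefteq\nu_i$ and $\rho_i\frown1\trianglelefteq\nu_j$ for all $j$ with $i<j\le m$.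

The $\rho_i$ form a spine running to the right, and the $\nu_i$ are teeth to the left of it. Singletons are right-combs. So is $\{0,10,11\}$, with $\rho_0=\emptyset$ and $\rho_1=1$. The set $\{00,01,1\}$ is not: $\nu_0=00$ would need $\rho_0=0$ or $\rho_0=\emptyset$, but $01\not\trianglelefteq 1$ and $1\not\trianglelefteq 01$; $\nu_0=01$ would need $\rho_0=\emptyset$, but $1\not\trianglelefteq00$; and $\nu_0=1$ extends no $\rho_0\frown0$. Note that a right-comb is an antichain: for $i<j$ the nodes $\nu_i,\nu_j$ extend $\rho_i\frown0$ and $\rho_i\frown1$.

**Definition ($k$-CTP).** Let $T$ be a complete theory with monster model $\mathbb M$, let $\varphi(x,y)$ be a formula with $x,y$ finite tuples of variables, and let $k\ge2$. Then $\varphi(x,y)$ has $k$-CTP (the $k$-comb tree property) if there are tuples $(b_\sigma)_{\sigma\in2^{<\omega}}$ in $\mathbb M$ of length $|y|$ such that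

1. for every path $\eta\in2^\omega$ the set $\{\varphi(x,b_{\eta\restriction n}):n<\omega\}$ is $k$-inconsistent: for any $k$ distinct indices the corresponding $k$ formulas have no common realization;
2. for every right-comb $X$ the set $\{\varphi(x,b_\sigma):\sigma\in X\}$ is consistent.

The theory $T$ has CTP if some $\varphi(x,y)$, with $x$ and $y$ finite tuples, has $k$-CTP for some $k\ge2$.

Here is an example in one variable. Let $\Omega$ be the set of all right-combs, consider the Boolean algebra of all subsets of $\Omega$, and put $b_\sigma=\{X\in\Omega:\sigma\in X\}$. The formula $x\ne\emptyset\wedge x\subseteq y$ has $2$-CTP in the theory of this algebra. If $\sigma\triangleleft\tau$, no right-comb contains both, so $b_\sigma\cap b_\tau=\emptyset$. If $X$ is a right-comb, then $\{X\}\subseteq b_\sigma$ for all $\sigma\in X$.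

**Question** (the source of the problem is James E. Hanson, "Bi-invariant types, reliably invariant types, and the comb tree property", arXiv:2306.08239 (2023)). If $T$ has CTP, must some formula $\varphi(x,y)$ with $x$ a single variable (and $y$ a finite tuple) have $k$-CTP for some $k\ge2$?

The answer is no. To state the result we use a comb without a direction.

**Definition (fan).** A fan is a tuple $(\nu_0,\dots,\nu_m)$ in $\omega^{<\omega}$ with $m\ge1$ such that for some $\sigma$ and some $a_0<\dots<a_m$ we have $\sigma\frown a_i\trianglelefteq\nu_i$ for all $i$.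

For example $(\langle0\rangle,\langle1\rangle,\langle3,2\rangle)$ is a fan with $\sigma=\emptyset$. The triple $(\langle0\rangle,\langle1,0\rangle,\langle1,1\rangle)$ is not a fan, because in a fan all pairwise meets equal the same $\sigma$.

**Theorem 1.** There is a complete $\omega$-categorical theory $T^*$ (one-sorted) with quantifier elimination such that:

1. some $\varphi(x_0,x_1;y_0,y_1)$ has $2$-CTP in $T^*$;
2. no $\theta(x;y)$ with $x$ a single variable has $k$-CTP, for any $k\ge2$. Moreover, no such $\theta$ admits $(c_\sigma)_{\sigma\in\omega^{<\omega}}$ such that any $k$ distinct members of a chain give jointly inconsistent instances while all fans give consistent sets.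

So $T^*$ has CTP, but not witnessed by any formula in a single free variable.

## Small paths, small combs, and freezing a coordinate

**Definition (meet-tree).** A meet-tree is a poset in which any two elements $a,b$ have an infimum $a\wedge b$ and each set $\{z:z\le a\}$ is a chain.

Examples are $2^{<\omega}$ with $\trianglelefteq$, and any linear order with $\wedge=\min$. The following will be used constantly: two elements below a common element are comparable.

Suppose that $\sigma\mapsto t_\sigma$ embeds $2^{<\omega}$ into the meet-tree $T$ preserving meets, that the labels $v_\sigma\in V$ are distinct, and put $b_\sigma=(t_\sigma,v_\sigma)$.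

**Two nodes on a path.** Let $\sigma\triangleleft\tau$ and suppose $(f,\eta)$ satisfies both $\varphi(x,b_\sigma)$ and $\varphi(x,b_\tau)$. The nodes $\eta\wedge t_\tau$ and $t_\sigma$ are both $\le t_\tau$, hence comparable. Since $\eta\wedge t_\sigma\ne t_\sigma$, we have $t_\sigma\not\le\eta$, so $\eta\wedge t_\tau\not\ge t_\sigma$. Thus $\eta\wedge t_\tau<t_\sigma$, and therefore
$$\eta\wedge t_\tau=\eta\wedge t_\tau\wedge t_\sigma=\eta\wedge t_\sigma. \tag{2}$$
Now $v_\tau=e(f,\eta\wedge t_\tau)=e(f,\eta\wedge t_\sigma)=v_\sigma$, a contradiction. So paths are $2$-inconsistent for $\varphi$.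

**Two and three teeth.** For the comb $\{0,1\}$ take $\eta$ with $t_\emptyset<\eta<t_1$. Then $\eta\wedge t_1=\eta$, and $t_\emptyset\le\eta\wedge t_0\le t_1\wedge t_0=t_\emptyset$. The two reading points $t_\emptyset$ and $\eta$ are distinct and strictly below $t_0$ and $t_1$ respectively, and a reader with $e(f,t_\emptyset)=v_0$, $e(f,\eta)=v_1$ passes. For $\{0,10,11\}$ take $t_1<\eta<t_{11}$; in the same way the reading points are $t_\emptyset,t_1,\eta$.

**Freezing a coordinate.** The first way to bring $\varphi$ down to one variable is to make one coordinate of a realization a parameter and keep the tree $(b_\sigma)$. Inconsistency on paths survives. Consistency on combs does not, whichever coordinate is frozen.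

*Frozen $\eta$.* The singleton $\{\emptyset\}$ is a comb and requires $\eta\wedge t_\emptyset\ne t_\emptyset$, that is $\eta\not\ge t_\emptyset$. But then $\eta\wedge t_0$ and $\eta\wedge t_1$ both equal $\eta\wedge t_\emptyset$: as $\eta\wedge t_i$ and $t_\emptyset$ are both $\le t_i$ and $\eta\wedge t_i\not\ge t_\emptyset$, we get $\eta\wedge t_i<t_\emptyset$. So the comb $\{0,1\}$ fails.

*Frozen $f$.* Let $\eta$ realize the comb $\{0,1\}$. As $v_0\ne v_1$, the nodes $\eta\wedge t_0$, $\eta\wedge t_1$ differ. They are comparable, both being $\le\eta$. Write $m=\eta\wedge t_i<M=\eta\wedge t_j$. If $M\le t_\emptyset$, then $M\le\eta\wedge t_i=m$, which is false; as $M$ and $t_\emptyset$ are both $\le t_j$, we get $M>t_\emptyset$. So $\eta\ge t_\emptyset$ and $m\ge t_\emptyset$. Also $m\le t_i\wedge t_j=t_\emptyset$. Hence $m=t_\emptyset$ and $e(f,t_\emptyset)\in\{v_0,v_1\}$. The comb $\{00,11\}$ gives in the same way $e(f,t_\emptyset)\in\{v_{00},v_{11}\}$. These sets are disjoint, so no single $f$ serves both combs.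

This only rules out the given tree with one frozen parameter. A one-variable formula may use another tree and parameters that vary with $\sigma$. To handle all of them we need a theory whose types we understand completely.

## Leaves and insertions in meet-trees

**Definition.** Let $S$ be a meet-tree.

* (C1) Leaf above $t\in S$: add $x$ with $c<x$ iff $c\le t$ (for $c\in S$), and $x$ below no element of $S$.
* (C2) Insertion below $u\in S$: add $r$ with $r<c$ iff $c\ge u$, and $c<r$ iff $c<u$.

In the three-element tree with root $o$ and incomparable $p,q>o$, a leaf above $o$ is a third branch at $o$, and an insertion below $p$ is a node strictly between $o$ and $p$.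

**Lemma 2.** Both constructions give meet-trees in which $S$ is closed under $\wedge$ with unchanged meets. Moreover, for $c\in S$,
$$\text{(C1)}\quad x\wedge c=t\wedge c;\qquad \text{(C2)}\quad r\wedge c=\begin{cases} r& c\ge u,\\ u\wedge c& c\not\ge u.\end{cases}\tag{3}$$

**Proof.** (C1) If $c<d<x$ then $c<d\le t$, so the relation is transitive. The set of elements $\le x$ is $\{c:c\le t\}\cup\{x\}$, a chain. No old element lies above $x$, so old down-sets and old meets do not change. The common lower bounds of $x$ and $c\in S$ are the $d\in S$ with $d\le t$ and $d\le c$; the largest is $t\wedge c$.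

(C2) The relation is a strict order: $c<r<d$ gives $c<u\le d$; $r<c<d$ gives $d\ge u$; $c<d<r$ gives $c<u$. Down-sets are chains: below $r$ we have $\{c:c<u\}\cup\{r\}$. If $c\ge u$ and $d\le c$ with $d\in S$, then $d$ is comparable with $u$, so $d\ge u$ and $d>r$, or $d<u$ and $d<r$. If $c\not\ge u$, the down-set of $c$ is unchanged. Old meets persist: if $r$ is a common lower bound of $c,d\in S$, then $c,d\ge u$, so $c\wedge d\ge u>r$. Finally, if $c\ge u$ then $r<c$ and $r\wedge c=r$. If $c\not\ge u$, the common lower bounds of $r$ and $c$ are the $d\in S$ with $d<u$ and $d\le c$; these are the $d\le u\wedge c$, since $u\wedge c<u$. $\square$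

## The generic labelled meet-tree

**Step 1 (the class).** We fix the finite structures from which $T^*$ is built. The language has unary predicates $T,F,V$ and binary functions $\wedge,e$. The axioms, all universal, say: $T,F,V$ partition the universe; $(T,\wedge)$ is a meet-tree (an idempotent, commutative, associative operation on $T$ such that, with $a\le b$ meaning $a\wedge b=a$, any two elements with a common upper bound are comparable); $e(f,t)\in V$ for $f\in F$, $t\in T$; and off the intended sorts both functions return their first argument. Let $\mathcal K$ be the class of finite models, with empty sorts allowed. It is closed under substructures. The substructure generated by $x_1,\dots,x_n$ consists of the values of the terms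
$$x_i,\qquad x_{i_1}\wedge\dots\wedge x_{i_r}\ (i_1<\dots<i_r),\qquad e(x_i,\,x_{i_1}\wedge\dots\wedge x_{i_r}), \tag{4}$$
since these values are the $x_i$, the meets of those in $T$, and the labels $e(f,z)$ with $f$ among the $x_i$ in $F$ and $z$ such a meet; applying $\wedge$ or $e$ again gives nothing new. So $\mathcal K$ is uniformly locally finite: the number of elements generated by $n$ elements is bounded in terms of $n$.

For instance, a reader $f$ and two incomparable nodes $s,t$ generate at most seven elements: $f,s,t,s\wedge t$ and $e(f,s),e(f,t),e(f,s\wedge t)$.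

**Step 2 (amalgamation).** The purpose is to show that two extensions of a common part can be combined. Let $A\subseteq B,C$ in $\mathcal K$.

*Trees.* If $b\in T_B\setminus T_A$ is minimal in $T_B\setminus T_A$, then $T_A\cup\{b\}$ is closed under $\wedge$: for $a\in T_A$, either $a\wedge b=b$, or $a\wedge b<b$ and then $a\wedge b\in T_A$ by minimality. So $T_B$ is reached from $T_A$ by adding points one at a time, and we may add them successively to the tree built so far over $T_C$. It remains to treat a one-point extension $T_A\cup\{b\}$ with $T_A\subseteq T_C$.

* Suppose $U=\{a\in T_A:a>b\}\ne\emptyset$. It is closed under $\wedge$: if $a,a'>b$, then $a\wedge a'\ge b$ lies in $T_A$, so it is not $b$. Being finite, $U$ has a least element $u$. Insert $b$ below $u$ in $T_C$ by (C2). We compare with $B$. If $a\in T_A$ and $a\ge u$, both meets of $a$ with $b$ are $b$. If $a\not\ge u$, then in $B$ the element $a\wedge u\in T_A$ is comparable with $b$ (both are $\le u$) and is not $\ge b$: otherwise $a\wedge u\in U$, so $a\wedge u\ge u$ and $a\ge u$. Hence $a\wedge u<b$, and $a\wedge b=a\wedge u\wedge b=a\wedge u$, as in (3).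
* Suppose $U=\emptyset\neq T_A$. Then every $b\wedge a$ with $a\in T_A$ lies in $T_A$, for $b\wedge a=b$ would put $a$ in $U$. These elements lie in the chain below $b$; let $t$ be the largest. Then $b\wedge a=t\wedge a$ for $a\in T_A$: $\ge$ holds as $t\le b$, and $\le$ holds as $b\wedge a\le t$. Add $b$ as a leaf above $t$ in $T_C$ by (C1); this agrees with $B$ by (3).
* If $T_A=\emptyset$, add $b$ below everything in $T_C$.

In the resulting tree $T_B\cap T_C=T_A$.

*Readers and labels.* Amalgamate $F$ and $V$ disjointly over $A$ and add one new element $*\in V$. Keep $e(f,t)$ where $B$ or $C$ defines it; a pair for which both do lies in $F_A\times T_A$, where they agree. Put $e(f,t)=*$ elsewhere. This is an amalgam in $\mathcal K$. The joint embedding property is the case $A=\emptyset$.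

**Step 3 (the limit).** So $\mathcal K$ is a uniformly locally finite Fraïssé class in a finite language, and its limit has an $\omega$-categorical theory $T^*$ with quantifier elimination (Hodges, *Model Theory*, Thm 7.4.1). In the limit, whenever $A$ is a finite substructure and $A\subseteq B\in\mathcal K$, there is an embedding of $B$ over $A$. For fixed $A\subseteq B$ this is a first-order sentence: every tuple with the diagram of $A$ extends to one with the diagram of $B$. So it holds in the monster model $\mathbb M$ of $T^*$:

**(E)** If $A\subseteq\mathbb M$ is a finite substructure and $A\subseteq B\in\mathcal K$, then $B$ embeds in $\mathbb M$ over $A$.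

Two consequences will be used throughout. By quantifier elimination, two finite tuples have the same type as soon as matching their entries extends to an isomorphism of the generated substructures. By $\omega$-categoricity there are only finitely many types in a given finite number of variables.

## The reading formula has 2-CTP

We prove Theorem 1(1) for the formula (1).

**Step 1 (the tree).** Each $2^{\le n}$ is a finite meet-tree, so by (E) (with $A=\emptyset$) and saturation there is a meet-preserving embedding $\sigma\mapsto t_\sigma$ of $2^{<\omega}$ into $T(\mathbb M)$, and there are distinct $v_\sigma\in V(\mathbb M)$. Put $b_\sigma=(t_\sigma,v_\sigma)$. Paths are $2$-inconsistent by (2) and the lines after it.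

**Step 2 (combs).** We extend the computation for two and three teeth to every right-comb $X=\{\nu_0,\dots,\nu_m\}$, with $\rho_i$ ($i<m$) as in the definition. For $i<m$ we have $\rho_i=\nu_i\wedge\nu_m\ne\nu_i$, because $\nu_i$ and $\nu_m$ extend $\rho_i\frown0$ and $\rho_i\frown1$. Moreover
$$\rho_0\triangleleft\dots\triangleleft\rho_{m-1}\triangleleft\nu_m,$$
because $\rho_i\frown1\trianglelefteq\nu_{i+1}\wedge\nu_m=\rho_{i+1}$ for $i<m-1$, and $\rho_{m-1}\frown1\trianglelefteq\nu_m$.

Let $A$ consist of the $t_\xi$ for $\xi$ in the meet-closure of $X$ and the $v_\nu$ for $\nu\in X$. It contains no readers, so it is a substructure. Insert $\eta$ below $t_{\nu_m}$ by (C2). Then $\eta\wedge t_{\nu_m}=\eta\neq t_{\nu_m}$. For $i<m$ the node $t_{\nu_i}$ is not $\ge t_{\nu_m}$, so (3) gives $\eta\wedge t_{\nu_i}=t_{\nu_m}\wedge t_{\nu_i}=t_{\rho_i}\ne t_{\nu_i}$. The points $t_{\rho_0},\dots,t_{\rho_{m-1}},\eta$ are distinct, so we may add a reader $f$ with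
$$e(f,t_{\rho_i})=v_{\nu_i}\ (i<m),\qquad e(f,\eta)=v_{\nu_m},$$
and arbitrary other values in $V(A)$. The result is in $\mathcal K$. By (E) it embeds over $A$ in $\mathbb M$, and the image of $(f,\eta)$ realizes $\{\varphi(x,b_\nu):\nu\in X\}$. So $\varphi$ has $2$-CTP. $\square$

## Moving a realization from a fan to a chain

We turn to Theorem 1(2).

**Step 1 (from binary combs to fans).** A tree on $\omega^{<\omega}$ with fans is more symmetric than one on $2^{<\omega}$ with combs, so we pass to it. Suppose $\theta(x;y)$ has $k$-CTP via $(b_\sigma)_{\sigma\in2^{<\omega}}$. Put $h(\emptyset)=\emptyset$, $h(\sigma\frown i)=h(\sigma)\frown1^i\frown0$ and $c_\sigma=b_{h(\sigma)}$ for $\sigma\in\omega^{<\omega}$. Strict chains go to strict chains, and a chain in $2^{<\omega}$ lies on a path. If $\nu_i\trianglerighteq\sigma\frown a_i$ with $a_0<\dots<a_m$, put $\rho_i=h(\sigma)\frown1^{a_i}$. Then $\rho_i\frown0=h(\sigma\frown a_i)\trianglelefteq h(\nu_i)$, and for $j>i$ we have $\rho_i\frown1\trianglelefteq h(\sigma)\frown1^{a_j}\frown 0\trianglelefteq h(\nu_j)$ since $a_j>a_i$. So fans go to right-combs. Hence both assertions of Theorem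 1(2) follow once we refute:

**(†)** $x$ is a single variable, and $(c_\sigma)_{\sigma\in\omega^{<\omega}}$ is such that $\theta(x;y)$ is inconsistent on any $k$ distinct members of a chain and consistent on all fans.

**A toy case.** Let $k=2$ and let $\theta(x;p,v)$ say that $x$ is a reader, $p$ a node, $v$ a label and $e(x,p)=v$. Suppose $c_\sigma=(p_\sigma,v_\sigma)$ satisfies (†). Every $\sigma\ne\emptyset$ lies in a fan, so $p_\sigma\in T$ and $v_\sigma\in V$ for $\sigma\neq\emptyset$. By (E), for $\langle 0\rangle\trianglelefteq\sigma\triangleleft\tau$ the two instances can only be inconsistent if $p_\sigma=p_\tau$ and $v_\sigma\ne v_\tau$; otherwise we could add a reader with the two prescribed values. So all $p_\sigma$ with $\sigma\trianglerighteq\langle0\rangle$ equal one node. Consistency on the fan $(\langle0,0\rangle,\langle0,1\rangle)$ gives $v_{\langle0,0\rangle}=v_{\langle0,1\rangle}$, and on the fan $(\langle0,0,0\rangle,\langle0,1\rangle)$ it gives $v_{\langle0,0,0\rangle}=v_{\langle0,1\rangle}$. Hence $v_{\langle0,0\rangle}=v_{\langle0,0,0\rangle}$ although $\langle0,0\rangle\triangleleft\langle0,0,0\rangle$, a contradiction.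

In this toy case a coincidence between two members of a chain becomes a coincidence over the whole subtree, and moving one tooth of a fan upwards carries information to a chain. The general proof has the same shape. We take one element $a$ realizing $\theta$ over the siblings $\langle0\rangle,\langle1\rangle,\dots$, and build an element $a'$ that stands to each node of a long chain as $a$ stands to a sibling. To know that fans may be moved freely, we first make the tree indiscernible.

## Indiscernible trees

**Definition.** For finite tuples in $\omega^{<\omega}$ write $\bar\sigma\approx\bar\tau$ if they have the same quantifier-free type in $(\trianglelefteq,\wedge,<_{lex})$, and $\bar\sigma\approx_s\bar\tau$ if moreover $|\sigma_i\wedge\sigma_j|=|\tau_i\wedge\tau_j|$ for all $i,j$.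

For example $(\langle0\rangle,\langle1\rangle)\approx(\langle0\rangle,\langle5,2\rangle)$, but not $\approx_s$, as lengths differ; and $(\langle0\rangle,\langle1\rangle)\approx_s(\langle3\rangle,\langle7\rangle)$. For each $m\ge1$ the fans of length $m+1$ form one $\approx$-class: being a fan means that all pairwise meets are one $\sigma$, that no $\nu_i$ equals $\sigma$, and that the $\nu_i$ increase in $<_{lex}$. The strict chains $\sigma_1\triangleleft\dots\triangleleft\sigma_l$ of a given length form one class, and so do the single nodes.

**Lemma 3** (modelling property; cf. Takeuchi–Tsuboi, APAL 2012; Kim–Kim–Scow, Arch. Math. Logic 2014). For any tuples $(c_\sigma)_{\sigma\in\omega^{<\omega}}$ of one finite length in $\mathbb M$ there is $(d_\sigma)_{\sigma\in\omega^{<\omega}}$ such that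

* (I) $\bar\sigma\approx\bar\tau$ implies $\mathrm{tp}(d_{\bar\sigma})=\mathrm{tp}(d_{\bar\tau})$;
* (II) if $\psi(c_{\bar\tau})$ holds for all $\bar\tau\approx\bar\sigma$, then $\psi(d_{\bar\sigma})$ holds.

**Proof.** Say that a tree is $\approx_s$-indiscernible over $C$ if (I) holds for $\approx_s$ and types over $C$, and $s$-based on $(c_\sigma)$ over $C$ if (II) holds for $\approx_s$ and formulas over $C$.

**Step 1 (trees of finite height, lengths remembered).** We prove by induction on $n$:

*Claim($n$).* For every $(c_\sigma)_{\sigma\in\omega^{\le n}}$ and small $C$ there is $(d_\sigma)_{\sigma\in\omega^{\le n}}$ that is $\approx_s$-indiscernible over $C$ and $s$-based on $(c_\sigma)$ over $C$.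

For $n=0$ put $d_\emptyset=c_\emptyset$. Assume Claim($n$) and let $(c_\sigma)_{\sigma\in\omega^{\le n+1}}$ be given. Cut off the root and view the rest as a sequence of blocks $S_i=(c_{\langle i\rangle\frown\sigma})_{\sigma\in\omega^{\le n}}$, and let $C'=C\cup\{c_\emptyset\}$.

*Finitely many blocks.* Fix $N$. For $i=0,\dots,N$ successively, replace $S_i$ by $S'_i$ given by Claim($n$) over $C'\cup\bigcup_{j<i}S'_j\cup\bigcup_{i<j\le N}S_j$. When later some $S_l$ with $l>i$ is replaced, $S_i'$ stays $\approx_s$-indiscernible over the rest. Indeed, let $\bar\sigma\approx_s\bar\tau$ and let $\bar e$ come from $C'$ and the blocks other than $i$ and $l$. Before the replacement, the equivalence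
$$\chi(S'_{i,\bar\sigma},S_{l,\bar\xi},\bar e)\leftrightarrow\chi(S'_{i,\bar\tau},S_{l,\bar\xi},\bar e)$$
holds for all $\bar\xi$. Read as a formula about $S_{l,\bar\xi}$ over the other blocks, it passes to $S'_l$ by $s$-basedness. Likewise a statement of the form "$\psi$ holds for all choices of parts of given $\approx_s$-types in given blocks", with $\psi$ over $C'$, is preserved: fix the parts in the blocks other than $l$; then $\psi$ holds for all parts of the given type in $S_l$, hence for all such parts in $S'_l$. So $S'_0,\dots,S'_N$ are mutually $\approx_s$-indiscernible over $C'$ (each is $\approx_s$-indiscernible over $C'$ and the other blocks), and they satisfy all statements of this form that are true of $S_0,\dots,S_N$.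

*Infinitely many blocks.* By compactness there is $(S'_i)_{i<\omega}$ with the same two properties relative to $(S_i)_{i<\omega}$. By Ramsey and compactness there is $(S''_i)_{i<\omega}$, indiscernible over $C'$ and satisfying every formula over $C'$ that is true of all increasing tuples of the $S'_i$. Mutual $\approx_s$-indiscernibility persists, since each equivalence expressing it holds for all increasing tuples of blocks. Every statement "$\psi$ holds for all increasing choices of blocks and all choices of parts of given $\approx_s$-types" that is true of $(S_i)$ is true of $(S'_i)$ and hence, taking one choice of parts at a time, of $(S''_i)$.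

*Reassembling.* Put $d_\emptyset=c_\emptyset$ and $(d_{\langle i\rangle\frown\sigma})_{\sigma\in\omega^{\le n}}=S''_i$. In a tuple from $\omega^{\le n+1}$, entries equal to $\emptyset$ are recognized by their length; two other entries lie in the same block iff their meet has length $\ge1$; the blocks are ordered by $<_{lex}$; and meets across blocks are $\emptyset$. So $\bar\sigma\approx_s\bar\tau$ iff the two tuples meet the blocks in the same ordered pattern with $\approx_s$-equivalent parts. Therefore "$\psi(c_{\bar\tau})$ for all $\bar\tau\approx_s\bar\sigma$" is a statement of the form just discussed, and $s$-basedness follows. For $\approx_s$-indiscernibility over $C$, use indiscernibility of $(S''_i)$ over $C'$ to make the blocks of the two tuples the same, and then mutual indiscernibility to match the parts one block at a time. This proves Claim($n+1$).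

**Step 2 (infinite height, lengths remembered).** An $\approx_s$-class that meets $\omega^{\le n}$ lies inside it, because $\approx_s$ preserves lengths. So the requirements of being $\approx_s$-indiscernible and $s$-based on $(c_\sigma)_{\sigma\in\omega^{<\omega}}$ are finitely satisfiable by the Claims with $C=\emptyset$. By compactness there is such a tree $(d^s_\sigma)_{\sigma\in\omega^{<\omega}}$.

**Step 3 (forgetting lengths).** Now we spread finite trees out inside $(d^s_\sigma)$ so that lengths carry no information. By compactness it suffices, given a finite set $\Delta$ of formulas and a finite tree $\Omega=\bigcup_{l<r}r^l$, to find $g:\Omega\to\omega^{<\omega}$ such that $g(\bar\sigma)\approx\bar\sigma$ for all $\bar\sigma$ in $\Omega$, and such that $\bar\sigma\approx\bar\tau$ implies that $d^s_{g(\bar\sigma)}$ and $d^s_{g(\bar\tau)}$ agree on $\Delta$. Condition (II) then holds for $(d^s_{g(\sigma)})_{\sigma\in\Omega}$: if $\psi(c_{\bar\tau})$ holds for all $\bar\tau\approx\bar\sigma$, it holds for all $\bar\tau\approx_sg(\bar\sigma)$, and $s$-basedness gives $\psi(d^s_{g(\bar\sigma)})$.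

Enumerate $\Omega$ as $\omega_0<_{lex}\dots<_{lex}\omega_{q-1}$, so that $\omega_0=\emptyset$. For $l_0<\dots<l_{q-1}$ define $g(\omega_0)=0^{l_0}$ and, if $\omega_i=\sigma\frown a$,
$$g(\omega_i)=g(\sigma)\frown a\frown0^{\,l_i-|g(\sigma)|-1}.$$
This is possible: $\sigma<_{lex}\omega_i$, so $|g(\sigma)|$ is one of $l_0,\dots,l_{i-1}$. We have $|g(\omega_i)|=l_i$. (With $r=2$ and levels $0,1,2$: $g(\emptyset)=\emptyset$, $g(\langle0\rangle)=\langle0\rangle$, $g(\langle1\rangle)=\langle1,0\rangle$.) Since $g(\sigma)\frown a\trianglelefteq g(\sigma\frown a)$, the map $g$ preserves $\trianglelefteq$, $\wedge$ and $<_{lex}$, so $g(\bar\sigma)\approx\bar\sigma$.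

Let $P\subseteq\Omega$ be meet-closed with $|P|=m$, enumerated by $<_{lex}$. Then the lengths of the members of $g(P)$ are the $m$ levels used, in increasing order, and every meet of members of $g(P)$ is a member of $g(P)$ in a position fixed by the $\approx$-class of $P$. So the $\approx_s$-class of $g(P)$ depends only on the $\approx$-class of $P$ and the $m$-set of levels used, whatever the remaining levels are. Hence for each of the finitely many $\approx$-classes of such $P$, the $\Delta$-type of $d^s_{g(P)}$ (in all choices of variables) defines a finite coloring of $m$-subsets of $\omega$, where $m$-sets that arise from no such $g(P)$ are colored arbitrarily. By Ramsey there is an infinite set homogeneous for all these colorings; choose all $l_i$ in it. If $\bar\sigma\approx\bar\tau$ in $\Omega$, their meet-closures are $\approx$-equivalent and contain $\bar\sigma,\bar\tau$ at the same positions, so $d^s_{g(\bar\sigma)}$ and $d^s_{g(\bar\tau)}$ agree on $\Delta$. $\square$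

## Coordinates of an indiscernible tree of substructures

Assume (†). We bring the tree to a normal form.

**Step 1 (closing off and making indiscernible).** We want each parameter tuple to be a substructure containing a node. Append to every $c_\sigma$ one fixed node $t^*\in T(\mathbb M)$, and then the values of the terms (4), so that each $c_\sigma$ enumerates a substructure; $\theta$ is read as a formula about the longer tuple. Apply Lemma 3 and call the resulting tree $(b_\sigma)_{\sigma\in\omega^{<\omega}}$. It still satisfies (†) by (II): fans of a given length form one $\approx$-class, "$\theta$ is consistent on this fan" is a formula about the tuple, and likewise for inconsistency on a strict chain of length $k$. Also by (II), each $b_\sigma$ enumerates a substructure $B_\sigma$ with $T(B_\sigma)\ne\emptyset$. All $b_\sigma$ have the same type by (I). So the equality pattern of coordinates does not depend on $\sigma$, and we may delete repetitions, reading $\theta$ accordingly: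
$$b_\sigma=(u_1(b_\sigma),\dots,u_d(b_\sigma))\quad\text{without repetition.}$$
The maps $u_i(b_\sigma)\mapsto u_i(b_\tau)$ are isomorphisms $B_\sigma\to B_\tau$. We speak of $T$-, $F$- and $V$-coordinates according to the sort of the values, and call coordinate $i$ *constant* if $u_i(b_\sigma)$ does not depend on $\sigma$.

**Lemma 4.** If $\sigma\ne\tau$ and $u_i(b_\sigma)=u_l(b_\tau)$, then $i=l$ and coordinate $i$ is constant.

**Proof.** By symmetry let $\sigma<_{lex}\tau$, and let $\tau'=\tau\frown0$. Then $(\sigma,\tau)\approx(\sigma,\tau')$, both when $\sigma\triangleleft\tau$ and when $\sigma,\tau$ are incomparable. So $u_l(b_{\tau'})=u_i(b_\sigma)=u_l(b_\tau)$. All pairs $\xi\triangleleft\xi'$ are $\approx$-equivalent to $\tau\triangleleft\tau'$, so $u_l(b_\xi)=u_l(b_\emptyset)$ for all $\xi$, and coordinate $l$ is constant. Now $u_i(b_\sigma)=u_l(b_\tau)=u_l(b_\sigma)$, so $i=l$. $\square$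

**Step 2 (one element over all siblings).** Write $b_i=b_{\langle i\rangle}$ and $B_i=B_{\langle i\rangle}$ for $i<\omega$. Since $(\langle0\rangle,\dots,\langle m\rangle)$ is a fan for every $m\ge1$, by compactness some $a$ satisfies $\theta(a;b_i)$ for all $i$. There are finitely many possibilities for $\mathrm{tp}(a,b_i)$, so this type is a fixed $p$ for all $i$ in an infinite set $I$. By (I), the sequence $(b_i)_{i\in I}$, enumerated increasingly, has the same type as $(b_i)_{i<\omega}$. Move $a$ by an automorphism that takes the former to the latter. After this,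
$$\mathrm{tp}(a,b_i)=p\quad\text{for all } i<\omega, \tag{5}$$
and $p$ contains $\theta$. Later we shall again pass to infinite subsets and re-index in this way. By (I), for $i_1<\dots<i_r$,
$$(b_{i_1},\dots,b_{i_r})\equiv(b_{\nu_1},\dots,b_{\nu_r})\quad\text{whenever }(\nu_1,\dots,\nu_r)\text{ is a fan}. \tag{6}$$

**Step 3 (what has to be built).** We reduce Theorem 1(2) to a finite construction.

**Goal.** For each $N$ find a chain $\sigma_1\triangleleft\dots\triangleleft\sigma_N$ and $a'\in\mathbb M$ with $\mathrm{tp}(a',b_{\sigma_n})=p$ for all $n\le N$.

For $N=k$ this contradicts (†). By quantifier elimination and (E) it suffices to find a finite substructure $A\subseteq\mathbb M$ containing all $B_{\sigma_n}$, an extension $A\subseteq\mathcal N\in\mathcal K$, and $a'\in\mathcal N$ such that for each $n$ the map $u_i(b_0)\mapsto u_i(b_{\sigma_n})$, $a\mapsto a'$ extends to an isomorphism $\langle B_0,a\rangle\cong\langle B_{\sigma_n},a'\rangle$. Indeed, embed $\mathcal N$ over $A$ into $\mathbb M$; the image of $a'$ is as required.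

For a family of elements, its *equality pattern* is the record of which members of the family are equal. Generated substructures are written $\langle\cdot\rangle$.

## Realizations that are parameters, labels or readers

**Case 0: $a\in B_0$.** This case disposes of trivial realizations. By (5), $a=u_l(b_i)$ for all $i$ with the same $l$. By Lemma 4 coordinate $l$ is constant. So $a=u_l(b_\sigma)$ for all $\sigma$, and $a'=a$ has type $p$ over every $b_\sigma$. From now on $a\notin B_i$ for all $i$.

**Case V: $a\in V$.** A label has no functions acting on it, so nothing can go wrong. We have $\langle B_0,a\rangle=B_0\cup\{a\}$. Take any chain, $A=\langle\bigcup_nB_{\sigma_n}\rangle$, and add a new $a'\in V$.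

**Case F: $a\in F$.** The aim is to choose the values of a new reader $a'$ on the nodes in a chain of substructures. Take any chain and $A=\langle\bigcup_nB_{\sigma_n}\rangle$. Say that a $T$-coordinate $j$ is *determined by* $l$ if $e(a,u_j(b_0))=u_l(b_0)$; such an $l$ is unique. Otherwise $j$ is *free*. Free coordinates are grouped into classes by equality of the values $e(a,u_j(b_0))$. By (5) all this depends only on $p$, so it may be computed with any $b_i$ in place of $b_0$. Add $a'\in F$ and put

* $e(a',u_j(b_{\sigma_n}))=u_l(b_{\sigma_n})$ if $j$ is determined by $l$;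
* for free $j$ in class $K$: $e(a',u_j(b_{\sigma_n}))=w_K$ if $K$ contains a constant coordinate, and $=w_{K,n}$ otherwise, where all $w$'s are distinct new elements of $V$;
* all other $e(a',t)$ equal to one further new element of $V$.

*Well defined.* For fixed $n$ there are no repetitions. By Lemma 4, $u_j(b_{\sigma_n})=u_{j'}(b_{\sigma_m})$ with $n\ne m$ forces $j=j'$ constant. If such $j$ is free, the value $w_K$ does not depend on $n$. If it is determined by $l$, then $u_l(b_0)=e(a,u_j(b_0))=e(a,u_j(b_1))=u_l(b_1)$, so $l$ is constant by Lemma 4 and the prescribed value does not depend on $n$.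

*Correct.* For fixed $n$, the values $e(a',u_j(b_{\sigma_n}))$ for free $j$ are outside $A$, and they are equal exactly within a class. So the family of the $u_l(b_{\sigma_n})$ and $e(a',u_j(b_{\sigma_n}))$ has the equality pattern of the family of the $u_l(b_0)$ and $e(a,u_j(b_0))$. As $\langle B_0,a\rangle=B_0\cup\{a\}\cup\{e(a,t):t\in T(B_0)\}$, the required isomorphisms exist.

## Where a node leaves a finite substructure

**Case T: $a\in T$.** This is the remaining case and fills the rest of the proof. First we describe $\langle B_i,a\rangle$.

**Step 1 (the exit point $\rho_i$ and the node $t_i$).** Let $D_i=T(B_i)$, which is nonempty and finite. The elements $a\wedge s$ ($s\in D_i$) lie in the chain below $a$; let $\rho_i$ be the largest. The set $\{s\in D_i:s\ge\rho_i\}$ is nonempty, finite and closed under $\wedge$; let $t_i$ be its least element. By (5), $t_i=u_{j_0}(b_i)$ with $j_0$ independent of $i$. Put $t_\sigma=u_{j_0}(b_\sigma)$ for all $\sigma$. We have $a\wedge t_i=\rho_i$, since $\rho_i\le a\wedge t_i\le\rho_i$. For $s\in D_i$,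
$$a\wedge s=\rho_i\wedge s=\begin{cases}\rho_i& s\ge t_i,\\ t_i\wedge s& s\not\ge t_i.\end{cases}\tag{7}$$
Indeed $a\wedge s\le\rho_i\le a$ gives the first equality, and $s\ge\rho_i$ iff $s\ge t_i$. If $s\not\ge\rho_i$, then $t_i\wedge s$ is comparable with $\rho_i$ (both are $\le t_i$) and is not $\ge\rho_i$; so $t_i\wedge s<\rho_i$, and $t_i\wedge s\le\rho_i\wedge s\le t_i\wedge s$.

For example, if $D_i=\{o,t\}$ with $o<t$ and $a$ branches off strictly between them, then $\rho_i=a\wedge t$ and $t_i=t$. If $a$ branches off at $o$, then $\rho_i=t_i=o$.

Hence $\langle B_i,a\rangle$ has $T$-part $D_i\cup\{\rho_i,a\}$, $F$-part $F(B_i)$, and $V$-part $V(B_i)\cup\{e(f,z):f\in F(B_i),\,z\in\{\rho_i,a\}\}$. Also $\rho_i\in D_i$ iff $\rho_i=t_i$, and in that case $a\ne\rho_i$ because $a\notin B_i$. By (5), whether $\rho_i=t_i$ and whether $a=\rho_i$ do not depend on $i$.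

**Step 2 (conditions on nodes and on labels).** We split the Goal into a condition on the tree and one on the labels. It suffices to find nodes $r'_n\le a'$ in $T(\mathcal N)$ such that for each $n$, with $\sigma=\sigma_n$ and $r'=r'_n$:

* **(T)** for $s\in T(B_\sigma)$: $a'\wedge s=r'\wedge s$, which equals $r'$ if $s\ge t_\sigma$, and $t_\sigma\wedge s$ otherwise; $a'\notin B_\sigma$; $r'=t_\sigma$ if $\rho_0=t_0$, and $r'\notin B_\sigma$ if $\rho_0\neq t_0$; $a'=r'$ iff $a=\rho_0$;
* **(e)** the equality pattern of $u_l(b_\sigma)$ ($V$-coordinates $l$), $e(u_j(b_\sigma),r')$, $e(u_j(b_\sigma),a')$ ($F$-coordinates $j$) is that of $u_l(b_0)$, $e(u_j(b_0),\rho_0)$, $e(u_j(b_0),a)$.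

Indeed, extend $u_i(b_0)\mapsto u_i(b_\sigma)$ by $\rho_0\mapsto r'$, $a\mapsto a'$, $e(u_j(b_0),\rho_0)\mapsto e(u_j(b_\sigma),r')$ and $e(u_j(b_0),a)\mapsto e(u_j(b_\sigma),a')$. By (T) and (7) this is a well-defined injection on the $T$-part preserving meets; by (e) it is a well-defined injection on the $V$-part; and it respects $e$ by construction.

**Step 3 (three behaviors of $\rho_i$).** The $\rho_i$ lie in the chain below $a$. By Ramsey, after passing to an infinite subset and re-indexing, $(\rho_i)_{i<\omega}$ is strictly increasing, strictly decreasing, or constant.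

The direct approach would be to place $a'$ over the chain alone. The tree condition is then not the only problem. If $r'_n$ is a node that already lies in $A$, its labels $e(u_j(b_{\sigma_n}),r'_n)$ are already there, and we cannot choose them so as to satisfy (e). In the monotone cases we therefore let a node $b_\mu$ off the chain play the role of $a$: its position relative to each $b_{\sigma_n}$ is controlled by (6), labels included. Labels at new nodes can be chosen, and the next lemma says how.

## Labels at new nodes

In all subcases below there is a finite meet-tree $S\supseteq T(A)$, with $T(A)$ closed under $\wedge$ and with unchanged meets, and there are nodes $r'_n\le a'$ in $S$ satisfying (T). Elements of $S\setminus T(A)$ are *new*. In all subcases $a'$ is new; either all $r'_n$ lie in $A$, and $S=T(A)\cup\{a'\}$; or all $r'_n$ equal one new node $r$, and $S=T(A)\cup\{r,a'\}$.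

**Definition.** The *known symbols* are the $V$-coordinates $u_l$ and, if the $r'_n$ lie in $A$, also a symbol $\varepsilon_l$ for each $F$-coordinate $l$. The value of $u_l$ at $\sigma_n$ is $u_l(b_{\sigma_n})$, and at $i<\omega$ it is $u_l(b_i)$. The value of $\varepsilon_l$ at $\sigma_n$ is $e(u_l(b_{\sigma_n}),r'_n)$, and at $i$ it is $e(u_l(b_i),\rho_i)$. Let $z$ range over those of the names $\rho,a$ that correspond to new nodes, and let $z'$ be the new node corresponding to $z$ (so $\rho'=r$ if $r$ is new). For an $F$-coordinate $j$, the pair $(j,z)$ is *determined by* the known symbol $\kappa$ if $p$ says $e(u_j,z)=\kappa$, where $\rho$ is read as $\rho_i$ over $b_i$. Otherwise $(j,z)$ is *free*, and free pairs are grouped into classes according to the equalities $e(u_j,z)=e(u_{j_1},z_1)$ in $p$.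

For instance, if $p$ says $e(u_3,a)=u_5$, then $(3,a)$ is determined by $u_5$. If $p$ says $e(u_3,a)=e(u_4,a)$ and that this label differs from all known values, then $(3,a)$ and $(4,a)$ are free and in one class.

**Lemma 5 (filling rule).** Assume that for each $n$ the equality pattern of the known values at $\sigma_n$ is that at $0$, and that

* **(AC)** if $j$ is constant and $(j,z)$ is determined by $\kappa$, then the value of $\kappa$ at $\sigma_n$ does not depend on $n$.

Then $e$ can be defined at the new nodes, with new labels added, so that the result $\mathcal N$ is in $\mathcal K$ and (e) holds for each $n$. Moreover (AC) holds for $z=a$ and $\kappa=u_l$ in all cases.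

**Proof.** For a determined pair let $e(u_j(b_{\sigma_n}),z')$ be the value of $\kappa$ at $\sigma_n$. This does not depend on the choice of $\kappa$: two choices have equal values at $0$, hence at $\sigma_n$. For a free class $K$ use a new element $w_K$ if some $(j,z)\in K$ has $j$ constant, and new elements $w_{K,n}$ otherwise: put $e(u_j(b_{\sigma_n}),z')=w_K$, respectively $w_{K,n}$, for $(j,z)\in K$. All these elements are distinct and not in $A$. The remaining values of $e$ at new nodes equal one further new element.

*Well defined.* If $a=\rho_0$ and $a'=r$, then $(j,a)$ and $(j,\rho)$ name the same value, and they receive the same value since $p$ says $e(u_j,a)=e(u_j,\rho)$. By Lemma 4, $u_j(b_{\sigma_n})=u_{j'}(b_{\sigma_m})$ with $n\ne m$ forces $j=j'$ constant. Then in the free case $w_K$ does not depend on $n$, and in the determined case (AC) applies.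

*Condition (e).* All known values at $\sigma_n$ lie in $A$, and their pattern is right by assumption. Values of determined pairs equal the right known values. Values of free pairs at $\sigma_n$ lie outside $A$ and are equal exactly within a class. If the $r'_n$ lie in $A$, the labels $e(u_j(b_{\sigma_n}),r'_n)$ are the known values of $\varepsilon_j$. So (e) holds.

*The last sentence.* If $j$ is constant and $p$ says $e(u_j,a)=u_l$, then $u_l(b_0)=e(u_j(b_0),a)=e(u_j(b_1),a)=u_l(b_1)$, so $l$ is constant by Lemma 4. $\square$

## Increasing exit points

**Subcase increasing: $\rho_i<\rho_j$ for $i<j$.** Here $a\ne\rho_i$ for all $i$, since otherwise $a=\rho_i$ for all $i$. The plan is to show that a later node $t_j$ branches off from $B_i$ exactly as $a$ does, and to use such a node in place of $a$.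

**Step 1 (a later $t_j$ imitates $a$).** For $i<j$ and $s\in D_i$,
$$t_j\wedge s=a\wedge s. \tag{8}$$
Indeed $a\wedge s\le\rho_i<\rho_j\le a$ gives $\rho_j\wedge s=a\wedge s$. Now $t_j\wedge s$ is comparable with $\rho_j$, both being $\le t_j$. If it were $\ge\rho_j$, then $s\ge\rho_j$ and $a\wedge s\ge\rho_j$, a contradiction. So $t_j\wedge s<\rho_j$, whence $t_j\wedge s=\rho_j\wedge s=a\wedge s$. In particular $t_j\wedge t_i=a\wedge t_i=\rho_i$.

**Step 2 (placing $a'$).** Let $\mu=\langle1\rangle$, $\sigma_n=\langle0\rangle\frown0^n$ for $1\le n\le N$, and $A=\langle B_\mu\cup\bigcup_nB_{\sigma_n}\rangle$. Let $a'$ be a leaf above $t_\mu$ over $T(A)$, and $r'_n=t_\mu\wedge t_{\sigma_n}\in A$. Then $a'\wedge s=t_\mu\wedge s$ for $s\in T(A)$, and $r'_n<a'\notin A$.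

We check (T). By (8), $t_1\wedge s=a\wedge s$ for $s\in D_0$ and $t_1\wedge t_0=\rho_0$. So (7) says about the pair $(b_0,b_1)$: for $s\in D_0$, $t_1\wedge s=(t_1\wedge t_0)\wedge s$, and this equals $t_1\wedge t_0$ if $s\ge t_0$ and $t_0\wedge s$ otherwise; and $t_1\wedge t_0$ equals $t_0$ if $\rho_0=t_0$, and lies outside $D_0$ otherwise. Since $(\sigma_n,\mu)$ is a fan, $(b_{\sigma_n},b_\mu)\equiv(b_0,b_1)$ by (6), and the same statements hold for $(b_{\sigma_n},b_\mu)$, with $r'_n$ in place of $t_1\wedge t_0$. Finally $a'\ne r'_n$ and $a\ne\rho_0$. So (T) holds.

**Step 3 (labels).** We verify the hypotheses of Lemma 5. The known values at $\sigma_n$ are the $u_l(b_{\sigma_n})$ and $e(u_l(b_{\sigma_n}),t_\mu\wedge t_{\sigma_n})$. By $(b_{\sigma_n},b_\mu)\equiv(b_0,b_1)$ their pattern is that of $u_l(b_0)$ and $e(u_l(b_0),t_1\wedge t_0)=e(u_l(b_0),\rho_0)$, the known values at $0$. The only new node is $a'$, so only $z=a$ occurs, and (AC) remains to be checked for $\kappa=\varepsilon_l$. Let $j$ be constant and $e(u_j(b_i),a)=e(u_l(b_i),\rho_i)$ for all $i$. The left side does not depend on $i$. With $\rho_0=t_1\wedge t_0$ and $\rho_1=t_2\wedge t_1$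 we get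
$$e(u_l(b_0),t_1\wedge t_0)=e(u_l(b_1),t_2\wedge t_1).$$
As $(\sigma_n,\langle1\rangle,\langle2\rangle)$ is a fan, $(b_{\sigma_n},b_{\langle1\rangle},b_{\langle2\rangle})\equiv(b_0,b_1,b_2)$. Hence $e(u_l(b_{\sigma_n}),r'_n)=e(u_l(b_{\langle1\rangle}),t_{\langle2\rangle}\wedge t_{\langle1\rangle})$, which is independent of $n$. By Lemma 5 the Goal is reached.

## Decreasing exit points

**Subcase decreasing: $\rho_i>\rho_j$ for $i<j$.** Again $a\ne\rho_i$. Now an earlier node imitates $a$, so the node off the chain goes to the left.

**Step 1 (an earlier $t_i$ imitates $a$).** For $i<j$ and $s\in D_j$,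
$$t_i\wedge s=a\wedge s. \tag{9}$$
Indeed $a\wedge s\le\rho_j<\rho_i\le a$ gives $\rho_i\wedge s=a\wedge s$. The node $t_i\wedge s$ is comparable with $\rho_i$; if it were $\ge\rho_i$, then $s\ge\rho_i$ and $a\wedge s\ge\rho_i$, a contradiction. So $t_i\wedge s<\rho_i$ and $t_i\wedge s=\rho_i\wedge s=a\wedge s$. In particular $t_i\wedge t_j=\rho_j$.

**Step 2 (placing $a'$).** Let $\lambda=\langle0\rangle$, $\sigma_n=\langle1\rangle\frown0^n$ for $1\le n\le N$, $A=\langle B_\lambda\cup\bigcup_nB_{\sigma_n}\rangle$, let $a'$ be a leaf above $t_\lambda$ over $T(A)$, and $r'_n=t_\lambda\wedge t_{\sigma_n}\in A$. Then $a'\wedge s=t_\lambda\wedge s$ for $s\in T(A)$ and $r'_n<a'\notin A$. By (9) and (7), for $s\in D_1$ the element $t_0\wedge s=(t_0\wedge t_1)\wedge s$ equals $t_0\wedge t_1$ if $s\ge t_1$, and $t_1\wedge s$ otherwise. Also $t_0\wedge t_1=\rho_1$ equals $t_1$ or lies outside $D_1$, according to whether $\rho_1=t_1$ or not, and $\rho_1=t_1$ iff $\rho_0=t_0$. Since $(\lambda,\sigma_n)$ is a fan, $(b_\lambda,b_{\sigma_n})\equiv(b_0,b_1)$, and (T) follows as before.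

**Step 3 (labels).** The known values at $\sigma_n$ have the pattern of $u_l(b_1)$, $e(u_l(b_1),t_0\wedge t_1)=e(u_l(b_1),\rho_1)$, the known values at $1$. This is the pattern at $0$, because $\mathrm{tp}(a,b_0)=\mathrm{tp}(a,b_1)$. Only $z=a$ occurs. For (AC) with $\kappa=\varepsilon_l$, let $j$ be constant and $e(u_j(b_i),a)=e(u_l(b_i),\rho_i)$ for all $i$. Comparing $i=1$ and $i=2$, with $\rho_1=t_0\wedge t_1$ and $\rho_2=t_0\wedge t_2$,
$$e(u_l(b_1),t_0\wedge t_1)=e(u_l(b_2),t_0\wedge t_2).$$
As $(\lambda,\sigma_n,\langle2\rangle)$ is a fan, $(b_\lambda,b_{\sigma_n},b_{\langle2\rangle})\equiv(b_0,b_1,b_2)$, so $e(u_l(b_{\sigma_n}),r'_n)=e(u_l(b_{\langle2\rangle}),t_\lambda\wedge t_{\langle2\rangle})$, independent of $n$. By Lemma 5 the Goal is reached.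

## A constant exit point in the substructures

**Subcase constant, $\rho=\rho_i=t_i$.** Here all exits happen at one parameter, so any chain works. We have $t_0=t_1$, so $j_0$ is constant by Lemma 4 and $t_\sigma=\rho$ for all $\sigma$. Also $a>\rho$, since $a\ge\rho$ and $a\notin B_0$. Take any chain, $A=\langle\bigcup_nB_{\sigma_n}\rangle$, a leaf $a'$ above $\rho$ over $T(A)$, and $r'_n=\rho\in A$.

*Condition (T).* For $s\in T(B_{\sigma_n})$, $a'\wedge s=\rho\wedge s=t_{\sigma_n}\wedge s$, which is $\rho$ if $s\ge t_{\sigma_n}$. Further $a'\notin A$, $r'_n=t_{\sigma_n}$, $a'\ne r'_n$ and $a\neq\rho_0$.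

*Labels.* For each $F$-coordinate $l$ there is $l'$ with $e(u_l(b_\sigma),t_\sigma)=u_{l'}(b_\sigma)$ for all $\sigma$, because $B_\sigma$ is a substructure. So $\varepsilon_l$ has the same values as $u_{l'}$, both at $\sigma_n$ and at $i$. Since $b_{\sigma_n}\equiv b_0$, the patterns of known values are right, and (AC) reduces to $\kappa=u_{l'}$ with $z=a$, which Lemma 5 covers.

## A constant exit point between parameters, and crossing intervals

**Subcase constant, $\rho=\rho_i<t_i$.** Now $a$ leaves every $B_i$ at one node $\rho$ lying in a gap of $D_i$. The gaps of siblings have a point in common, namely $\rho$. We need a common point for the gaps along a chain, and (6) says nothing about two nodes of a chain. The following fact about linear orders supplies it.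

**Lemma 6.** In a linear order there are no nonempty convex sets $P<P'$ and $Q<Q'$ (every element of the first below every element of the second) with $Q\cap P'\ne\emptyset$ and $Q'\cap P\ne\emptyset$.

**Proof.** Let $q\in Q\cap P'$ and $q'\in Q'\cap P$. Then $q<q'$ as $Q<Q'$, and $q'<q$ as $P<P'$. $\square$

For instance, with $P=\{1,2\}$ and $P'=\{3,4\}$, a set $Q$ meeting $P'$ contains $3$ or $4$, and any $Q'>Q$ then misses $P$.

**Step 1 (the gaps).** We define, for nodes to the right of $\langle0\rangle$, the interval in which the exit point should lie. Let $s_i$ be the largest element of $D_i$ strictly below $t_i$, if there is one. It is a fixed coordinate of $b_i$, so it defines $s_\sigma$ for all $\sigma$. If there is none, write $s_\sigma=-\infty$; this does not depend on $\sigma$. Since $s_i$ and $\rho$ are both below $t_i$, they are comparable, and $s_i\ge\rho$ would give $s_i\ge t_i$. So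
$$s_i<\rho<t_i\quad\text{for all } i. \tag{10}$$
Let $\lambda=\langle0\rangle$, and for $\sigma\trianglerighteq\langle i\rangle$ with $i\ge1$ let
$$J_\sigma=\{z\in T(\mathbb M):s_\sigma<z\le t_\sigma\wedge t_\lambda\}.$$
This is a convex subset of the chain $\{z:z\le t_\lambda\}$. By (10), $\rho\in J_{\langle1\rangle}\cap J_{\langle2\rangle}$. For $\sigma\trianglerighteq\langle1\rangle$ and $\tau\trianglerighteq\langle2\rangle$ the triple $(\lambda,\sigma,\tau)$ is a fan, so $(b_\lambda,b_\sigma,b_\tau)\equiv(b_0,b_1,b_2)$, and therefore
$$J_\sigma\cap J_\tau\ne\emptyset\quad\text{for all }\sigma\trianglerighteq\langle1\rangle,\ \tau\trianglerighteq\langle2\rangle. \tag{11}$$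
In particular all these sets are nonempty.

**Step 2 (gaps along a chain meet).** We claim that
$$J_\sigma\cap J_\tau\ne\emptyset\quad\text{for }\langle1\rangle\trianglelefteq\sigma\triangleleft\tau. \tag{12}$$
All triples $(\lambda,\sigma,\tau)$ with $\langle i\rangle\trianglelefteq\sigma\triangleleft\tau$ and $i\in\{1,2\}$ are $\approx$-equivalent. So if (12) fails once, then $J_{\langle1\rangle}\cap J_{\langle1,0\rangle}=\emptyset$ and $J_{\langle2\rangle}\cap J_{\langle2,0\rangle}=\emptyset$. Disjoint nonempty convex subsets of a chain are comparable as blocks. Let $P<P'$ be $J_{\langle1\rangle},J_{\langle1,0\rangle}$ in chain order, and let $Q<Q'$ be $J_{\langle2\rangle},J_{\langle2,0\rangle}$ in chain order. By (11), $Q\cap P'\ne\emptyset$ and $Q'\cap P\ne\emptyset$, contrary to Lemma 6.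

**Step 3 (placing $r$ and $a'$).** Let $\sigma_n=\langle1\rangle\frown0^n$ for $1\le n\le N$, $A=\langle B_\lambda\cup\bigcup_nB_{\sigma_n}\rangle$, and
$$u=\min_n\,(t_{\sigma_n}\wedge t_\lambda)\in T(A),$$
a minimum in the chain below $t_\lambda$. For all $n,m$ there is $z\in J_{\sigma_n}\cap J_{\sigma_m}$, by (12) or, if $n=m$, by nonemptiness, so $s_{\sigma_n}<z\le t_{\sigma_m}\wedge t_\lambda$. Hence
$$s_{\sigma_n}<u\le t_{\sigma_n}\quad\text{for all } n. \tag{13}$$
Insert $r$ below $u$ in $T(A)$ by (C2). If $a=\rho$ let $a'=r$; otherwise let $a'$ be a leaf above $r$ by (C1). Put $r'_n=r$ for all $n$.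

**Step 4 (checking (T)).** Let $s\in T(B_{\sigma_n})$. By (3), $a'\wedge s=r\wedge s$. If $s\ge t_{\sigma_n}$, then $s\ge u$ by (13), and $r\wedge s=r$. If $s\not\ge t_{\sigma_n}$, then $s\wedge t_{\sigma_n}\in T(B_{\sigma_n})$ is strictly below $t_{\sigma_n}$, hence $\le s_{\sigma_n}<u$ (if $s_{\sigma_n}=-\infty$ there is no such $s$). So $s\not\ge u$, because $s\ge u$ together with $u\le t_{\sigma_n}$ would give $s\wedge t_{\sigma_n}\ge u$. By (3), $r\wedge s=u\wedge s$. From $u\le t_{\sigma_n}$ we get $u\wedge s\le t_{\sigma_n}\wedge s$, and from $t_{\sigma_n}\wedge s<u$ we get $t_{\sigma_n}\wedge s\le u\wedge s$. So $r\wedge s=t_{\sigma_n}\wedge s$. Both $r$ and $a'$ are new, so $r,a'\notin B_{\sigma_n}$, as needed since $\rho_0\ne t_0$. By construction $a'=r$ iff $a=\rho_0$. So (T) holds.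

**Step 5 (labels).** Here the $r'_n$ are not in $A$, so the known symbols are only the $u_l$; their pattern at $\sigma_n$ is that at $0$ since $b_{\sigma_n}\equiv b_0$. For (AC), let $j$ be constant and $e(u_j(b_i),z)=u_l(b_i)$ for all $i$, with $z\in\{\rho,a\}$. Both $a$ and $\rho$ are the same element for all $i$; for $\rho$ this is the hypothesis of the subcase. So $u_l(b_0)=u_l(b_1)$, and $l$ is constant by Lemma 4. By Lemma 5 the Goal is reached.

All cases are covered. So (†) is impossible, which proves Theorem 1(2). Together with Theorem 1(1), $T^*$ has CTP, but no formula in a single free variable has $k$-CTP in $T^*$ for any $k\ge2$: the answer to the question is negative. $\square$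

## A remark on antichain trees

A formula $\psi(x,y)$ has the antichain tree property (ATP) if there is $(b_\sigma)_{\sigma\in2^{<\omega}}$ with $\{\psi(x,b_\sigma):\sigma\in X\}$ consistent for every antichain $X$, and $\psi(x,b_\sigma)\wedge\psi(x,b_\tau)$ inconsistent for $\sigma\triangleleft\tau$. Right-combs are antichains, so the same tree witnesses $2$-CTP of $\psi$. Ahn, Kim and Lee (*On the antichain tree property*, J. Math. Log.) proved that if a complete theory has ATP, then some formula with a single free variable has ATP. By that theorem and Theorem 1(2), $T^*$ does not have ATP although it has CTP. Nothing above depends on this remark.
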